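\title{Schubert positivity of skew Kohnert polynomials}

\begin{abstract}
The Kohnert polynomial of a diagram is the generating function of all diagrams reachable from it by Kohnert moves; Schubert polynomials arise in this way from Rothe diagrams. We prove that the skew polynomials, the Kohnert polynomials of the skew diagrams attached to weak compositions, are nonnegative sums of Schubert polynomials, and we give the coefficients as Schur coefficients of Stanley symmetric functions. The proof identifies a skew polynomial with a flagged skew Schur polynomial and extracts it from one Schubert polynomial written in two alphabets. We also determine exactly which skew-shaped diagrams, with arbitrary empty rows, have a Schubert-positive Kohnert polynomial.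
\end{abstract}

\section{Kohnert polynomials and a positivity question}\label{sec:intro}

\subsection*{Kohnert polynomials}
A \emph{diagram} is a finite set of cells $(r,c)$ with $r,c\ge1$, where $r$ is the row, counted from the bottom, and $c$ is the column, counted from the left. A \emph{Kohnert move} selects the rightmost cell of some row and moves it down, within its column, to the first empty position below it, jumping over occupied cells; if there is no empty position below the cell, the move is not possible. Let $\mathrm{KD}(D)$ be the set of diagrams obtained from $D$ by finite sequences of Kohnert moves, including $D$ itself. The \emph{Kohnert polynomial} of $D$ is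
\[
\mathfrak K_D=\sum_{T\in\mathrm{KD}(D)}x^{\mathrm{wt}(T)}\in\mathbb Z[x_1,x_2,\dots],
\]
where $\mathrm{wt}(T)_r$ is the number of cells of $T$ in row $r$ and $x^c=x_1^{c_1}x_2^{c_2}\cdots$. A single cell in row $k$ gives $x_1+\dots+x_k$. Moves preserve the number of cells in each column, and they depend only on the left-to-right order of the columns, so inserting or deleting an empty column does not change $\mathfrak K_D$.

\subsection*{Schubert polynomials}
Let $S_\infty=\bigcup_nS_n$, let $s_i=(i\ \,i+1)$, and write permutations in one-line notation, so that $ws_i$ is obtained from $w$ by exchanging the entries in positions $i$ and $i+1$. Let $s_i$ act on polynomials by exchanging $x_i$ and $x_{i+1}$, and put $\partial_if=(f-s_if)/(x_i-x_{i+1})$. The \emph{Schubert polynomials} are defined by $\mathfrak S_{w_0}=x_1^{n-1}x_2^{n-2}\cdots x_{n-1}$ for the longest element $w_0\in S_n$ and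
\begin{equation}\label{eq:rec}
\mathfrak S_{ws_i}=\partial_i\mathfrak S_w\qquad\text{whenever }w(i)>w(i+1).
\end{equation}
They are stable under the inclusions $S_n\subset S_{n+1}$, and $\{\mathfrak S_w:w\in S_\infty\}$ is a $\mathbb Z$-basis of $\mathbb Z[x_1,x_2,\dots]$. The \emph{Rothe diagram} and the \emph{code} of $w$ are
\[
\mathbb D(w)=\{(i,w(j)): i<j,\ w(i)>w(j)\},\qquad c(w)_i=\#\{j>i:w(j)<w(i)\},
\]
so that $c(w)=\mathrm{wt}(\mathbb D(w))$. We use Kohnert's theorem as a known fact: $\mathfrak S_w=\mathfrak K_{\mathbb D(w)}$ for every $w\in S_\infty$.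

Call a polynomial \emph{Schubert-positive} if all its coefficients in the Schubert basis are nonnegative. Kohnert polynomials contain the Schubert basis and have nonnegative coefficients as polynomials, so one asks which of them are Schubert-positive. Not all are. Since $\mathbb D(2143)=\{(1,1),(3,3)\}$ and $\mathbb D(3124)=\{(1,1),(1,2)\}$, we have $\mathfrak S_{2143}=x_1(x_1+x_2+x_3)$ and $\mathfrak S_{3124}=x_1^2$, and therefore
\begin{equation}\label{eq:bad}
\mathfrak K_{\{(1,1),(3,1)\}}=x_1x_2+x_1x_3=\mathfrak S_{2143}-\mathfrak S_{3124}.
\end{equation}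
In the Rothe diagram the upper cell is free to fall into row $1$. In $\{(1,1),(3,1)\}$ it is blocked by the cell under it, and the lost monomial $x_1^2$ has to be subtracted. The trouble is an empty row between two rows that lie on top of each other.

\subsection*{Skew polynomials}
For a weak composition $a=(a_1,\dots,a_t)$, that is, a sequence of nonnegative integers, the \emph{skew diagram} $\mathbb S(a)$ has $a_r$ cells in row $r$. If $a_r>0$ they occupy the columns $\sigma_r+1,\dots,\tau_r$, where $\sigma_0=\tau_0=0$ and, for $r\ge1$,
\[
(\sigma_r,\tau_r)=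
\begin{cases}
(\sigma_{r-1}+1,\ \tau_{r-1}+1) & \text{if }a_r=0,\\
(\sigma_r,\ \sigma_r+a_r)\ \text{ with }\ \sigma_r=\max(\sigma_{r-1},\tau_{r-1}-a_r) & \text{if }a_r>0.
\end{cases}
\]
In words, a nonempty row is placed as far left as possible subject to $\sigma_r\ge\sigma_{r-1}$ and $\tau_r\ge\tau_{r-1}$, and an empty row pushes both bounds one column to the right. For instance, $\mathbb S(1,0,3,2,0,3)$ has row $1$ in column $1$, row $3$ in columns $2$--$4$, row $4$ in columns $3$--$4$ and row $6$ in columns $4$--$6$. The \emph{skew polynomial} of $a$ is $\mathfrak K_{\mathbb S(a)}$. The following conjecture is posed in \cite{AS}.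

\medskip\noindent\textbf{Conjecture.} \emph{For every weak composition $a$, the skew polynomial $\mathfrak K_{\mathbb S(a)}$ is Schubert-positive.}\medskip

The simplest cases support it. Let $w$ be the permutation with code $a$, which exists by Lemma~\ref{lem:code} below.
\begin{itemize}
\item If $a_1\ge\dots\ge a_t>0$, then $\mathbb S(a)$ is right-justified, no move is possible, and $\mathfrak K_{\mathbb S(a)}=x^a=\mathfrak S_w$ by Lemma~\ref{lem:code}(c).
\item If $a_1\le\dots\le a_t$, then $\mathbb S(a)$ is left-justified. Here $w(1)<\dots<w(t)$ by Lemma~\ref{lem:code}(b), so row $r$ of $\mathbb D(w)$ consists of the $a_r$ smallest elements of $\{w(j):j>t\}$. The two diagrams agree up to empty columns, and again $\mathfrak K_{\mathbb S(a)}=\mathfrak S_w$.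
\item $\mathbb S(1,0,1)=\{(1,1),(3,2)\}$: the shift caused by the empty row repairs \eqref{eq:bad}, and $\mathfrak K_{\mathbb S(1,0,1)}=\mathfrak S_{2143}$.
\end{itemize}
In general more than one Schubert polynomial is needed; Section~\ref{sec:example} treats $a=(2,0,1)$, where there are two. We prove the conjecture with a formula for the coefficients, and we show that a shift of one column per empty row is exactly what positivity requires.

\section{Results}\label{sec:results}

\subsection*{Skew-shaped diagrams}
A nonempty diagram $D$ is \emph{skew-shaped} if its nonempty rows are $b_1<\dots<b_n$ and row $b_i$ occupies the columns $\mu_i+1,\dots,\lambda_i$, where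
\[
0\le\mu_i<\lambda_i,\qquad \mu_1\le\dots\le\mu_n,\qquad \lambda_1\le\dots\le\lambda_n .
\]
Put $L=\lambda_n$, $\nu_i=L-\mu_i\ge1$ and $\rho_i=L-\lambda_i$. Then $\nu\supseteq\rho$ are partitions with at most $n$ parts. The \emph{gap condition} at $i$, for $1\le i<n$, is
\begin{equation}\label{eq:gap}
\mu_{i+1}-\mu_i\ \ge\ b_{i+1}-b_i-1 .
\end{equation}
It says that the left end of a row moves right by at least the number of empty rows crossed.

\subsection*{Tableaux}
For partitions $\rho\subseteq\nu$, a \emph{semistandard tableau} of shape $\nu/\rho$ assigns a positive integer $U(i,c)$ to each pair with $\rho_i<c\le\nu_i$ so that $U(i,c)\le U(i,c+1)$ and $U(i,c)<U(i+1,c)$ whenever both entries are defined; $x^U$ is the product of the $x_{U(i,c)}$. If $\nu$ has at most $n$ parts and $b=(b_1<\dots<b_n)$ are positive integers, called \emph{flags}, put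
\[
s_{\nu/\rho}(b)=\sum_Ux^U,
\]
summed over semistandard tableaux of shape $\nu/\rho$ with $U(i,c)\le b_i$, and write $s_\nu(b)$ when $\rho=\emptyset$. The Schur polynomial $s_\kappa(z_1,\dots,z_N)$ is the sum of $z^U$ over semistandard tableaux of shape $\kappa$ with all entries at most $N$. It vanishes if $\kappa$ has more than $N$ parts. Otherwise its lexicographically largest term is $z^\kappa$, so the nonzero $s_\kappa(z_1,\dots,z_N)$ are linearly independent.

\subsection*{Stanley coefficients}
The length $\ell(u)$ of $u\in S_\infty$ is its number of inversions, which is also the least $\ell$ such that $u=s_{\alpha_1}\cdots s_{\alpha_\ell}$ for some $\alpha_j$; the words $(\alpha_1,\dots,\alpha_\ell)$ of this least length are the \emph{reduced words} of $u$ and form a set $R(u)$. The \emph{Stanley symmetric function} of $u$ (of $u^{-1}$ in some conventions) in $N$ variables is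
\[
F_u(z_1,\dots,z_N)=\sum_{\alpha\in R(u)}\ \sum_{\substack{1\le i_1\le\dots\le i_\ell\le N\\ \alpha_j<\alpha_{j+1}\Rightarrow i_j<i_{j+1}}}z_{i_1}\cdots z_{i_\ell}.
\]
By Edelman and Greene \cite{EG},
\begin{equation}\label{eq:EG}
F_u(z_1,\dots,z_N)=\sum_\kappa\alpha_{u,\kappa}\,s_\kappa(z_1,\dots,z_N)
\end{equation}
with integers $\alpha_{u,\kappa}\ge0$ independent of $N$. By degree, $\alpha_{u,\kappa}=0$ unless $|\kappa|=\ell(u)$. For example, $\alpha_{\mathrm{id},\emptyset}=1$, and $F_{s_k}=z_1+\dots+z_N$ gives $\alpha_{s_k,(1)}=1$.

\begin{theorem}\label{thm:A}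
Let $D$ be a skew-shaped diagram satisfying \eqref{eq:gap} for all $i$. Let $w$ be the permutation whose code has entry $\nu_i$ in position $b_i$ for $1\le i\le n$ and $0$ elsewhere. Then
\[
\mathfrak K_D=\sum_{\substack{w=uv\\ \ell(w)=\ell(u)+\ell(v)}}\alpha_{u,\rho}\,\mathfrak S_v .
\]
All coefficients are nonnegative.
\end{theorem}

\begin{corollary}\label{cor:conj}
Every skew polynomial $\mathfrak K_{\mathbb S(a)}$ is Schubert-positive.
\end{corollary}

\begin{proof}
If $a=0$, then $\mathfrak K_{\mathbb S(a)}=1=\mathfrak S_{\mathrm{id}}$. Otherwise let $b_1<\dots<b_n$ be the positions of the nonzero entries of $a$, so that $\mu_i=\sigma_{b_i}$ and $\lambda_i=\tau_{b_i}$. An empty row raises $\sigma$ and $\tau$ by exactly $1$, and a nonempty row $r$ has $\sigma_r\ge\sigma_{r-1}$ and $\tau_r=\max(\sigma_{r-1}+a_r,\tau_{r-1})\ge\tau_{r-1}$. Hence $\mathbb S(a)$ is skew-shaped. There are $b_{i+1}-b_i-1$ empty rows between $b_i$ and $b_{i+1}$, so \eqref{eq:gap} holds and Theorem~\ref{thm:A} applies.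
\end{proof}

\begin{theorem}\label{thm:B}
Let $D$ be a skew-shaped diagram. Then $\mathfrak K_D$ is Schubert-positive if and only if \eqref{eq:gap} holds for every $i$ such that rows $b_i$ and $b_{i+1}$ share a column, that is, such that $\mu_{i+1}<\lambda_i$.
\end{theorem}

Theorem~\ref{thm:A} rests on three facts: $\mathfrak K_D=s_{\nu/\rho}(b)$ for every skew-shaped $D$ (Section~\ref{sec:tableaux}); $s_\nu(b)=\mathfrak S_w$ under the gap condition (Section~\ref{sec:straight}); and the skew shape $\nu/\rho$ can be cut out of the straight shape $\nu$ with a second alphabet, in a way that respects the Schubert basis (Section~\ref{sec:alphabets}). Theorem~\ref{thm:B} is proved in Section~\ref{sec:class}.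

\section{Codes and compatible sequences}\label{sec:codes}

\begin{lemma}\label{lem:code}
Let $w\in S_\infty$ and $c=c(w)$.
\begin{itemize}
\item[(a)] Among the positive integers outside $\{w(1),\dots,w(i-1)\}$, the $c_i$ smallest form row $i$ of $\mathbb D(w)$ and the next one is $w(i)$. Every weak composition, padded by zeros, is the code of a unique permutation.
\item[(b)] $w(m)>w(m+1)$ if and only if $c_m>c_{m+1}$. In this case $c(ws_m)$ is obtained from $c$ by replacing $(c_m,c_{m+1})$ with $(c_{m+1},c_m-1)$.
\item[(c)] If $c_1\ge c_2\ge\cdots$, then $\mathfrak S_w=x^c$.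
\end{itemize}
\end{lemma}

\begin{proof}
(a) The integers in question are the $w(j)$ with $j\ge i$; exactly $c_i$ of them are below $w(i)$, and these form row $i$. So $c$ determines $w(1),w(2),\dots$ in turn. Conversely, given $c$ supported on $\{1,\dots,t\}$, define $w(1),w(2),\dots$ by this rule. If $M\ge t$ bounds $w(1),\dots,w(t)$, the positions $t+1,\dots,M$ receive the unused values in $\{1,\dots,M\}$ in increasing order and $w(i)=i$ for $i>M$. So $w\in S_\infty$, and its code is $c$.

(b) Put $A=\#\{j>m+1:w(j)<w(m)\}$. If $w(m)<w(m+1)$, then $c_m=A\le c_{m+1}$. If $w(m)>w(m+1)$, then $c_m=A+1>c_{m+1}$; after the exchange the code entries in positions $m,m+1$ are $c_{m+1}$ and $A$, and the others do not change.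

(c) For $j<i$ we have $w(j)>c_j\ge c_i$ by (a), so none of $1,\dots,c_i$ occurs among $w(1),\dots,w(i-1)$, and row $i$ of $\mathbb D(w)$ is $\{1,\dots,c_i\}$. Every position below a cell is occupied, no move is possible, and Kohnert's theorem gives $\mathfrak S_w=x^c$.
\end{proof}

Part (a) explains the shift in the definition of $\mathbb S(a)$: an empty row of a Rothe diagram uses up the leftmost column still available, so the rows above it cannot start there.

We need one more description of Schubert polynomials. A sequence $1\le i_1\le\dots\le i_\ell$ is \emph{compatible} with a word $(\alpha_1,\dots,\alpha_\ell)$ if $i_j\le\alpha_j$ for all $j$, and $i_j<i_{j+1}$ whenever $\alpha_j<\alpha_{j+1}$. The formula of Billey, Jockusch and Stanley \cite{BJS} (see also \cite{FS}) is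
\begin{equation}\label{eq:BJS}
\mathfrak S_w=\sum_{\alpha\in R(w)}\ \sum_{i\text{ compatible with }\alpha}x_{i_1}\cdots x_{i_\ell}.
\end{equation}
Note that $F_u$ is the same sum with the bounds $i_j\le\alpha_j$ replaced by $i_j\le N$.

\section{The method on $\mathbb S(2,0,1)$}\label{sec:example}

Let $D=\mathbb S(2,0,1)=\{(1,1),(1,2),(3,3)\}$. Only the cell $(3,3)$ can move, so $\mathfrak K_D=x_1^2(x_1+x_2+x_3)$. Here $L=3$, $\nu=(3,1)$, $\rho=(1)$, $b=(1,3)$, and the permutation with code $(3,0,1)$ is $w=4132$.

The three diagrams in $\mathrm{KD}(D)$ correspond to the tableaux of shape $(3,1)/(1)$ with flags $(1,3)$: the first row is $\cdot\,1\,1$ and the second row is a single entry $1$, $2$ or $3$. Filling in the missing corner gives the straight shape $(3,1)$, and $s_{(3,1)}(1,3)=x_1^3(x_2+x_3)=\mathfrak S_{4132}$, as one sees from $\mathbb D(4132)=\{(1,1),(1,2),(1,3),(3,2)\}$. This is a Schubert polynomial, but the corner is forced to contain $1$, which forbids the entry $1$ under it. A term has been lost.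

The remedy is to reserve a new smallest letter $0$, with variable $z$, for the corner. Tableaux of shape $(3,1)$ in the alphabet $0<1<2<3$ with first row at most $1$ have generating function
\[
(z^3+z^2x_1+zx_1^2)(x_1+x_2+x_3)+x_1^3(x_2+x_3),
\]
and the coefficient of $z^1$ is $\mathfrak K_D$, because a single $0$ must sit in the corner. Renaming the letters $1,2,3,4$, this is $s_{(3,1)}(2,4)$ in the variables $z,x_1,x_2,x_3$; by Proposition~\ref{prop:straight} it is the Schubert polynomial of $15243$, whose code is $(0,3,0,1)$.

Now read the coefficient of $z^1$ from \eqref{eq:BJS}. The reduced words of $4132$ are $3213$, $3231$, $2321$, and those of $15243$ are obtained by adding $1$ to each letter. In a term of degree one in $z$, the first letter carries $z$. Its bound holds automatically, and the next index is strictly larger, so the first letter imposes nothing on the rest. What remains is a compatible sequence for one of the tails $213$, $231$, $321$. The first two are the reduced words of $3142$ and contribute $x_1^2(x_2+x_3)$ and $0$; the third is the reduced word of $4123$ and contributes $x_1^3$. Hence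
\[
\mathfrak K_{\mathbb S(2,0,1)}=x_1^2(x_2+x_3)+x_1^3=\mathfrak S_{3142}+\mathfrak S_{4123},
\]
which is Theorem~\ref{thm:A} for the factorizations $4132=s_3\cdot3142=s_2\cdot4123$. For general $\rho$ one new letter does not suffice: one uses $N$ of them and takes the coefficient of $s_\rho(z_1,\dots,z_N)$, which is where \eqref{eq:EG} enters.

\section{Kohnert diagrams as flagged tableaux}\label{sec:tableaux}

Fix a skew-shaped diagram $D$. The set $\mathrm{KD}(D)$ is defined by reachability, and we want to replace this by inequalities. The difficulty is that a jumping cell changes its order within its column. We therefore do not follow individual cells, but label the cells of each column from bottom to top.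

For a column $c$, the set of $i$ with $\mu_i<c\le\lambda_i$ is an interval $[s,e]$, since $\mu$ and $\lambda$ are weakly increasing. Let $T$ be a diagram with as many cells as $D$ in each column. If column $c$ of $T$ occupies the rows $t_s<\dots<t_e$, set $f_T(i,c)=t_i$. We view $f_T(i,c)$ as an entry written in the cell $(b_i,c)$ of $D$. Then $T\mapsto f_T$ is a bijection onto the fillings $f$ of $D$ by positive integers satisfying (i) below. Call $f$ \emph{valid} if, whenever the cells involved lie in $D$,
\[
\text{(i) } f(i,c)<f(i+1,c),\qquad \text{(ii) } f(i,c)\ge f(i,c+1),\qquad \text{(iii) } f(i,c)\le b_i .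
\]
Figure~\ref{fig:fill} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.5]
\draw[gray!40] (0,0) grid (6,6);
\draw[gray!40] (8,0) grid (14,6);
\foreach \r in {1,...,6} \node at (-0.5,\r-0.5) {\scriptsize \r};
\foreach \r/\c in {1/1,3/2,2/3,4/3,1/4,2/4,5/4,3/5,3/6}
  \draw[fill=gray!40] (\c-1,\r-1) rectangle (\c,\r);
\foreach \r/\c/\v in {1/1/1,3/2/3,3/3/2,3/4/1,4/3/4,4/4/2,6/4/5,6/5/3,6/6/3}
  {\draw[thick] (\c+7,\r-1) rectangle (\c+8,\r); \node at (\c+7.5,\r-0.5) {\small \v};}
\foreach \r/\c/\v in {1/6/1,2/3/1,2/4/2,2/5/3,3/3/2,3/4/4,4/1/3,4/2/3,4/3/5}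
  {\draw[thick] (\c+15,5-\r) rectangle (\c+16,6-\r); \node at (\c+15.5,5.5-\r) {\small \v};}
\foreach \r/\v in {1/1,2/3,3/4,4/6} \node at (23,5.5-\r) {\scriptsize $\le\v$};
\end{tikzpicture}
\caption{Left: a diagram $T$ obtained by Kohnert moves from $D=\mathbb S(1,0,3,2,0,3)$. Middle: the cells of $D$, filled in each column from bottom to top with the rows occupied by $T$ in that column. Right: the same filling rotated by $180^\circ$ with empty rows removed, a semistandard tableau of shape $(6,5,4,3)/(5,2,2)$ with flags $(1,3,4,6)$; its first row is drawn on top.}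
\label{fig:fill}
\end{figure}

\begin{lemma}\label{lem:fill}
$\mathrm{KD}(D)=\{T: f_T\text{ is valid}\}$.
\end{lemma}

\begin{proof}
\emph{Moves preserve validity.} The filling $f_D(i,c)=b_i$ is valid. Let $f=f_T$ be valid, and let a move take $(r,c)$ to $(r-j-1,c)$, jumping over the occupied cells $(r-1,c),\dots,(r-j,c)$. Let $f(i,c)=r$. The occupied rows $r-j,\dots,r$ become $r-j-1,\dots,r-1$, so the move lowers by $1$ each of the entries $f(i',c)=r-(i-i')$ with $i-j\le i'\le i$ and changes nothing else. Condition (i) holds for the filling of any diagram, and lowering entries in column $c$ preserves (iii) and the inequalities (ii) with left neighbors. For right neighbors, suppose $(b_{i'},c+1)\in D$ for such an $i'$. Then $\lambda_i\ge\lambda_{i'}\ge c+1$ and $\mu_i<c$, so $(b_i,c+1)\in D$. We have $f(i,c+1)\le r$ by (ii), and equality would put a cell of $T$ at $(r,c+1)$, although $(r,c)$ is rightmost in its row. So $f(i,c+1)\le r-1$, and (i) in column $c+1$ gives $f(i',c+1)\le r-1-(i-i')$, which is the new entry at $(i',c)$.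

\emph{Valid fillings are reachable.} We induct on $\sum(b_i-f_T(i,c))$, summed over the cells of $D$. If the sum is $0$, then $T=D$. Otherwise we undo one move of length one. Let $i$ be maximal such that some entry $f_T(i,c)$ is less than $b_i$, let $c$ be the leftmost such column, and put $v=f_T(i,c)$. We claim that row $v+1$ of $T$ has no cell in a column $c'\ge c$, that is, no entry $f_T(i',c')$ with $c'\ge c$ equals $v+1$.
\begin{itemize}
\item If $i'>i$, the entry is $b_{i'}>b_i\ge v+1$ by maximality of $i$.
\item If $i'=i$, the entry is at most $v$ by (ii).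
\item If $i'<i$ and $c'=c$, the entry is less than $v$ by (i).
\item If $i'<i$ and $c'>c$, then $\mu_i<c<c'\le\lambda_{i'}\le\lambda_i$, so $(b_i,c')\in D$, and the entry is less than $f_T(i,c')\le v$.
\end{itemize}
Let $T'$ be $T$ with $(v,c)$ replaced by $(v+1,c)$. Only the entry at $(i,c)$ changes, from $v$ to $v+1\le b_i$. Where they exist, its left neighbor is $b_i\ge v+1$, its right neighbor is at most $v$, the entry above is $b_{i+1}>v+1$, and the entry below is less than $v$. So $f_{T'}$ is valid, and $T'\in\mathrm{KD}(D)$ by induction. In $T'$ the cell $(v+1,c)$ is rightmost in its row by the claim and $(v,c)$ is empty, so a Kohnert move takes $T'$ to $T$.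
\end{proof}

The skew shape is needed. For $D=\{(2,2),(3,1)\}$ the diagram $\{(2,2),(1,1)\}$ satisfies (i)--(iii), but it is not reachable: the left cell must stop at $(2,1)$ and cannot leave while $(2,2)$ is occupied.

The reflection $c\mapsto L+1-c$ sends the columns $\mu_i+1,\dots,\lambda_i$ to $\rho_i+1,\dots,\nu_i$ and turns valid fillings into semistandard tableaux of shape $\nu/\rho$ with flags $b$. The entries equal to $r$ correspond to the cells of $T$ in row $r$. Hence, for every skew-shaped $D$, with no gap condition,
\begin{equation}\label{eq:K=s}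
\mathfrak K_D=s_{\nu/\rho}(b).
\end{equation}

\section{Straight shapes give Schubert polynomials}\label{sec:straight}

To show that $s_\nu(b)$ is a Schubert polynomial we want to build it from a monomial by divided differences, raising one flag at a time. A sum over tableaux does not display the effect of $\partial_m$, so we pass to a determinant in which each row depends on one flag only.

Let $X_m=(x_1,\dots,x_m)$, and let $h_k(X_m)$ be the sum of all monomials of degree $k$ in $X_m$, with $h_0=1$ and $h_k=0$ for $k<0$. For $\nu,b\in\mathbb Z^n$ with all $b_i\ge1$, put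
\[
J(\nu;b)=\det\bigl(h_{\nu_i-i+j}(X_{b_i})\bigr)_{i,j=1}^n .
\]

We recall the Lindstr\"om--Gessel--Viennot lemma. In an acyclic directed graph with edge weights in a commutative ring, fix vertices $A_1,\dots,A_n,E_1,\dots,E_n$ with finitely many paths from each $A_j$ to each $E_i$. The weight of a path is the product of its edge weights. If $M_{ij}$ is the total weight of the paths from $A_j$ to $E_i$, then $\det M=\sum\mathrm{sgn}(\pi)\prod_j\mathrm{wt}(P_j)$, summed over $\pi\in S_n$ and families of pairwise vertex-disjoint paths $P_j:A_j\to E_{\pi(j)}$.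

\begin{lemma}[Flagged Jacobi--Trudi identity; cf.\ \cite{W}]\label{lem:JT}
If $\nu$ is a partition with at most $n$ parts and $1\le b_1<\dots<b_n$, then $s_\nu(b)=J(\nu;b)$.
\end{lemma}

\begin{proof}
Use lattice paths with unit north steps of weight $1$ and unit east steps, an east step at height $y$ having weight $x_y$. A path from $A_j=(-j,1)$ to $E_i=(\nu_i-i,b_i)$ is determined by the weakly increasing heights in $[1,b_i]$ of its $\nu_i-i+j$ east steps, so $M_{ij}=h_{\nu_i-i+j}(X_{b_i})$. A path meets a vertical line in an interval of heights; it enters at the bottom and leaves at the top.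

\emph{Observation.} If $P$ starts at $A_i$, $Q$ starts at $A_j$ with $j>i$, and $P,Q$ are disjoint, then $Q$ lies above $P$ on every vertical line that both meet. Indeed, the first such line is $x=-i$, where the interval of $P$ starts at height $1$, so the disjoint interval of $Q$ is above it. If $Q$ is above $P$ on $x=t$ and both reach $x=t+1$, then $Q$ enters that line higher than $P$, and by disjointness its interval is again above.

\emph{Only $\pi=\mathrm{id}$ occurs.} Otherwise there are $i<j$ with $\pi(i)>\pi(j)$. Let $P_i$ end at $(e,h)$ and $P_j$ at $(e',h')$. Since $\nu_k-k$ strictly decreases and $b_k$ strictly increases, $e'>e$ and $h'<h$. Then $P_j$ meets the line $x=e$ at heights greater than $h$ by the observation, which is impossible as it ends at height $h'$.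

\emph{Disjoint families are tableaux.} For paths $P_i:A_i\to E_i$ let $U(i,c)$ be the height of the $c$-th east step of $P_i$, which goes from $x=c-1-i$ to $x=c-i$. Families of paths correspond to fillings $U$ of $\nu$ with weakly increasing rows and $U(i,c)\le b_i$, with matching weights. For $i<j$ the lines met by both $P_i$ and $P_j$ are $x=c-j$ with $j-i\le c\le\nu_j$. On such a line $P_j$ enters at height $U(j,c)$ and $P_i$ leaves at height $U(i,c')$, where $c'=c-j+i+1\in[1,c]$. If the columns of $U$ strictly increase, then $U(i,c')\le U(i,c)<U(j,c)$, so the paths are disjoint. Conversely, if the paths are disjoint, take $j=i+1$, so that $c'=c$; the observation gives $U(i,c)<U(i+1,c)$ for $1\le c\le\nu_{i+1}$.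
\end{proof}

\begin{lemma}\label{lem:dJ}
Let $e_i$ be the $i$-th unit vector. If $b_i=m$ and $b_j\ne m$ for all $j\neq i$, then $\partial_mJ(\nu;b)=J(\nu-e_i;b+e_i)$.
\end{lemma}

\begin{proof}
If $g$ is symmetric in $x_m,x_{m+1}$, then $\partial_m(fg)=g\,\partial_mf$. Apply this to $\sum_kh_k(X_m)t^k=\prod_{r\le m}(1-x_rt)^{-1}$ and use
\[
\partial_m\frac1{1-x_mt}=\frac{t}{(1-x_mt)(1-x_{m+1}t)}
\]
to get $\partial_mh_k(X_m)=h_{k-1}(X_{m+1})$ for all integers $k$. For $b_j\ne m$ the polynomials $h_k(X_{b_j})$ involve both or neither of $x_m,x_{m+1}$ and are symmetric in them. So in the expansion of $J(\nu;b)$ along row $i$ the cofactors pass through $\partial_m$, which acts on row $i$ alone.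
\end{proof}

This matches Lemma~\ref{lem:code}(b): if a code has entries $(p,0)$ in positions $m,m+1$ with $p>0$, then multiplying by $s_m$ gives $(0,p-1)$. In both settings a row moves up by one and loses one cell.

\begin{proposition}\label{prop:straight}
Let $1\le b_1<\dots<b_n$, and let $\nu$ be a partition with $n$ nonzero parts such that $\nu_i-\nu_{i+1}\ge b_{i+1}-b_i-1$ for $1\le i<n$. If $w$ has code $\nu_i$ in position $b_i$ and $0$ elsewhere, then $\mathfrak S_w=s_\nu(b)$.
\end{proposition}

\begin{proof}
Row $i$ has to travel from position $i$ to position $b_i$, losing one cell per step, so it should start with $\nu^0_i=\nu_i+b_i-i$ cells. Since $\nu^0_i-\nu^0_{i+1}=(\nu_i-\nu_{i+1})-(b_{i+1}-b_i-1)$, the hypothesis says exactly that $\nu^0$ is a partition. Let $w^0$ have code $\nu^0$. Then $\mathfrak S_{w^0}=x^{\nu^0}$ by Lemma~\ref{lem:code}(c). In a tableau of straight shape the entries of row $i$ are at least $i$, so with flags $(1,\dots,n)$ there is only one tableau, and Lemma~\ref{lem:JT} gives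
\[
\mathfrak S_{w^0}=x^{\nu^0}=J(\nu^0;(1,\dots,n)).
\]

For $i=n,n-1,\dots,1$ in turn (stage $i$), apply $\partial_m$ for $m=i,i+1,\dots,b_i-1$. We keep the following invariant: the current polynomial equals both $J(\nu';b')$ and $\mathfrak S_{w'}$, where $b'$ is strictly increasing and $w'$ has code $\nu'_j$ in position $b'_j$ and $0$ elsewhere; just before $\partial_m$ is applied in stage $i$, we have $(\nu'_j,b'_j)=(\nu^0_j,j)$ for $j<i$, $(\nu'_i,b'_i)=(\nu_i+b_i-m,m)$, and $(\nu'_j,b'_j)=(\nu_j,b_j)$ for $j>i$. At this moment the flags with $j<i$ are less than $m$ and those with $j>i$ satisfy $b_j>b_i\ge m+1$. So only row $i$ has flag $m$, no row has flag $m+1$, and the code of $w'$ has entries $\nu_i+b_i-m\ge2$ and $0$ in positions $m,m+1$. Lemma~\ref{lem:dJ} gives $\partial_mJ(\nu';b')=J(\nu'-e_i;b'+e_i)$. Lemma~\ref{lem:code}(b) and \eqref{eq:rec} give $\partial_m\mathfrak S_{w'}=\mathfrak S_{w's_m}$, where the code of $w's_m$ has entries $0$ and $\nu'_i-1$ in positions $m,m+1$. The invariant persists, and at the end $\mathfrak S_w=J(\nu;b)=s_\nu(b)$ by Lemma~\ref{lem:JT}.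
\end{proof}

\begin{example}
For $\nu=(3,1)$, $b=(1,3)$ we have $\nu^0=(3,2)$, $w^0=4312$ and $\partial_2(x_1^3x_2^2)=x_1^3(x_2+x_3)=\mathfrak S_{4132}$. For $\nu=(1,1)$, $b=(1,3)$, the data of \eqref{eq:bad}, the hypothesis fails, $\nu^0=(1,2)$ is not a partition, and the starting identity breaks: $J((1,2);(1,2))=x_1x_2^2$, while the permutation $2413$ with code $(1,2)$ has $\mathfrak S_{2413}=x_1x_2^2+x_1^2x_2$. Applying $\partial_2$ gives $x_1(x_2+x_3)$ on one side and $\mathfrak S_{2143}$ on the other.
\end{example}

\section{Two alphabets: proof of Theorem~\ref{thm:A}}\label{sec:alphabets}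

For $w\in S_\infty$ and $N\ge0$ let $1^N\times w$ be the permutation that fixes $1,\dots,N$ and sends $N+i$ to $N+w(i)$. Its code is $c(w)$ preceded by $N$ zeros. For a polynomial $P$ write $P(z,x)$ for its value at the sequence of variables $z_1,\dots,z_N,x_1,x_2,\dots$. We expand $\mathfrak S_{1^N\times w}(z,x)$ in two ways.

\begin{lemma}\label{lem:split}
For every $w\in S_\infty$ and $N\ge0$,
\[
\mathfrak S_{1^N\times w}(z,x)=\sum_{\substack{w=uv\\ \ell(w)=\ell(u)+\ell(v)}}F_u(z_1,\dots,z_N)\,\mathfrak S_v(x).
\]
\end{lemma}

\begin{proof}
First, the reduced words of $1^N\times w$ are those of $w$ with $N$ added to each letter. To see this, build $1^N\times w$ from the identity along a reduced word. Each step exchanges two adjacent entries and raises the length, so it puts a larger value before a smaller one, and no later step reverses this. The values $1,\dots,N$ belong to no inversion of $1^N\times w$, so they never move and every letter exceeds $N$. Subtracting $N$ gives a word for $w$ of length $\ell(1^N\times w)=\ell(w)$, and adding $N$ inverts this map.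

Now apply \eqref{eq:BJS} and cut each pair (word, compatible sequence) after the last index that is at most $N$. Cutting a reduced word of $w$ into a prefix and a suffix gives reduced words of $u$ and $v$ with $w=uv$ and $\ell(w)=\ell(u)+\ell(v)$, and every such pair of words arises by concatenation. On the prefix the bound $i_j\le\alpha_j$ is automatic, because $i_j\le N<\alpha_j$, and the remaining conditions are those defining $F_u(z_1,\dots,z_N)$. At the cut the indices increase strictly, so no condition links the two parts. On the suffix, subtracting $N$ from letters and indices gives an arbitrary reduced word of $v$ with an arbitrary compatible sequence, and the index $N+r$ carries the variable $x_r$.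
\end{proof}

\begin{lemma}\label{lem:cut}
For a partition $\nu$ with at most $n$ parts, flags $b$, and $N+b=(N+b_1,\dots,N+b_n)$,
\[
s_\nu(N+b)(z,x)=\sum_{\kappa\subseteq\nu}s_\kappa(z_1,\dots,z_N)\,s_{\nu/\kappa}(b)(x).
\]
\end{lemma}

\begin{proof}
In a tableau of shape $\nu$ the entries at most $N$ occupy an initial segment of length $\kappa_i$ in row $i$, and $\kappa_{i+1}\le\kappa_i$ because columns increase. They form a semistandard tableau of shape $\kappa$ with entries in $[1,N]$, on which the flags $N+b_i$ impose nothing. The other entries, decreased by $N$, form a tableau of shape $\nu/\kappa$ with flags $b$. Conversely, any two such tableaux glue, since all entries of the first are smaller than all shifted entries of the second.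
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $N=n$. Since $\nu_i-\nu_{i+1}=\mu_{i+1}-\mu_i$ and $\nu_n\ge1$, the gap condition is the hypothesis of Proposition~\ref{prop:straight} for $\nu$ and the flags $N+b$, which have the same differences as $b$; this is the only use of \eqref{eq:gap}. The permutation with code $\nu_i$ in position $N+b_i$ is $1^N\times w$, so $\mathfrak S_{1^N\times w}=s_\nu(N+b)$. Lemmas~\ref{lem:cut} and~\ref{lem:split} and \eqref{eq:EG} give
\[
\sum_{\kappa\subseteq\nu}s_\kappa(z)\,s_{\nu/\kappa}(b)(x)=\sum_\kappa s_\kappa(z)\sum_{\substack{w=uv\\ \ell(w)=\ell(u)+\ell(v)}}\alpha_{u,\kappa}\,\mathfrak S_v(x).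
\]
The $s_\kappa(z_1,\dots,z_N)$ for $\kappa$ with at most $N$ parts are linearly independent over $\mathbb Z$, hence over $\mathbb Z[x]$ (compare coefficients of each monomial in $x$), and the others vanish. As $\rho$ has at most $n=N$ parts, we may compare coefficients of $s_\rho(z)$. The left side gives $s_{\nu/\rho}(b)=\mathfrak K_D$ by \eqref{eq:K=s}, the right side gives the stated sum, and $\alpha_{u,\rho}\ge0$.
\end{proof}

\section{The classification: proof of Theorem~\ref{thm:B}}\label{sec:class}

\subsection*{Sufficiency}
Suppose rows $b_i,b_{i+1}$ share no column, so $\mu_{i+1}\ge\lambda_i$. By monotonicity all cells in rows up to $b_i$ lie in columns at most $\lambda_i$, and all cells in rows from $b_{i+1}$ on lie in columns greater than $\lambda_i$. Inserting empty columns just to the right of column $\lambda_i$ does not change $\mathfrak K_D$. It keeps $D$ skew-shaped, makes $\mu_{i+1}-\mu_i$ as large as we like, and leaves $\mu_{j+1}-\mu_j$ and $\mu_{j+1}-\lambda_j$ unchanged for $j\ne i$. Doing this for every such $i$, we reach a diagram with the same Kohnert polynomial that satisfies \eqref{eq:gap}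 for all $i$, and Theorem~\ref{thm:A} applies.

\subsection*{Necessity}
Suppose rows $b_i,b_{i+1}$ share a column and \eqref{eq:gap} fails at $i$. Put
\[
k=b_{i+1}-b_i-1,\quad g=\mu_{i+1}-\mu_i,\quad p=\lambda_i-\mu_i,\quad q=\lambda_{i+1}-\mu_{i+1},\quad m=p-g,
\]
so $0\le g<k$, the two rows have $p$ and $q$ cells, and $m=\lambda_i-\mu_{i+1}$ is the number of their common columns $\mu_{i+1}+1,\dots,\lambda_i$; thus $1\le m\le q$. Let $a=\mathrm{wt}(D)$, and suppose $\mathfrak K_D=\sum_wc_w\mathfrak S_w$ with all $c_w\ge0$. The plan generalizes \eqref{eq:bad}: the Schubert polynomial with code $a$ must occur, the two rows overlap less in its Rothe diagram than in $D$, and so it has a monomial with more cells in row $b_i$ than $D$ allows.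

\emph{Step 1: if $w$ has code $a$, every monomial of $\mathfrak S_w$ occurs in $\mathfrak K_D$.} For a weak composition $c$ let $\Sigma_s(c)=\sum_{r\ge s}c_r$, and write $c\trianglelefteq c'$ if $\Sigma_s(c)\le\Sigma_s(c')$ for all $s$. This is a partial order, since the numbers $\Sigma_s(c)$ determine $c$. A move from row $r$ to row $r'$ lowers $\Sigma_s$ of the weight by $1$ for $r'<s\le r$ and fixes it for other $s$. So every exponent in $\mathfrak K_D$ is $\trianglelefteq a$, and by Kohnert's theorem every exponent in $\mathfrak S_y$ is $\trianglelefteq c(y)$, with $x^{c(y)}$ itself occurring. The monomial $x^a$ occurs in $\mathfrak K_D$, hence in some $\mathfrak S_y$ with $c_y>0$, and so $a\trianglelefteq c(y)$. All $c_w$ and all coefficients of Schubert polynomials are nonnegative, so nothing cancels and every monomial of $\mathfrak S_y$ occurs in $\mathfrak K_D$. In particular $c(y)\trianglelefteq a$. Thus $c(y)=a$ and $y=w$.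

\emph{Step 2: a monomial of $\mathfrak S_w$.} Let $r_1<r_2<\cdots$ be the positive integers outside $\{w(1),\dots,w(b_i-1)\}$. By Lemma~\ref{lem:code}(a), row $b_i$ of $\mathbb D(w)$ is $\{r_1,\dots,r_p\}$ and $w(b_i)=r_{p+1}$. The next $k$ code entries are $0$, so the next $k$ values of $w$ are the first $k$ terms of the list $r_1,\dots,r_p,r_{p+2},\dots$, and row $b_{i+1}$ consists of the following $q$ terms.
\begin{itemize}
\item If $k\le p$, these are the first $q$ terms of $r_{k+1},\dots,r_p,r_{p+2},\dots$. Since $p-k<p-g=m\le q$, all of $r_{k+1},\dots,r_p$ are included. The rows share $m'=p-k$ columns, those of the leftmost $m'$ cells of row $b_{i+1}$.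
\item If $k>p$, the rows share $m'=0$ columns.
\end{itemize}
In both cases $m'<m$, and the rightmost $q-m'$ cells of row $b_{i+1}$ lie in columns that are empty in row $b_i$. Starting from $\mathbb D(w)$, repeat $q-m'$ times: move the rightmost cell of row $b_{i+1}$ down one row at a time until it reaches row $b_i$. These are Kohnert moves, because the moving cell is alone in each intermediate row and its column is empty in row $b_i$. So $x^c$ occurs in $\mathfrak S_w$, where
\[
c_{b_i}=p+q-m',\qquad c_{b_{i+1}}=m',\qquad c_r=a_r\ \text{ otherwise.}
\]

\emph{Step 3: $x^c$ does not occur in $\mathfrak K_D$.} Suppose $T\in\mathrm{KD}(D)$ has weight $c$, and fix a sequence of moves from $D$ to $T$. Each $\Sigma_s$ weakly decreases along it. For $s>b_{i+1}$ and for $s\le b_i$ we have $\Sigma_s(a)=\Sigma_s(c)$, so these sums are constant. A move starting in row $r$ lowers $\Sigma_r$, so every move starts in a row $r$ with $b_i<r\le b_{i+1}$. Such a move cannot end below row $b_i$, since that would lower $\Sigma_{b_i}$. Hence the cells of $T$ in rows $b_i,\dots,b_{i+1}$ come from rows $b_i$ and $b_{i+1}$ of $D$ and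 lie in the $p+q-m$ columns occupied by these two rows. A row has at most one cell per column, so $c_{b_i}\le p+q-m<p+q-m'=c_{b_i}$, which is absurd.

Steps 1 and 2 show that $x^c$ occurs in $\mathfrak K_D$, contradicting Step 3. So $\mathfrak K_D$ is not Schubert-positive, and Theorem~\ref{thm:B} is proved. \qed

\begin{remark}
For $D=\{(1,1),(3,1)\}$ the proof has $p=q=k=m=1$, $g=m'=0$, $w=2143$ and $x^c=x_1^2$, the term subtracted in \eqref{eq:bad}. In general, Theorem~\ref{thm:B} shows that the rule ``each empty row raises $\sigma$ by $1$'' in the definition of $\mathbb S(a)$ is the smallest shift that preserves Schubert positivity for overlapping rows: two consecutive nonempty rows that share a column and are separated by $k$ empty rows must have left ends at least $k$ columns apart.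
\end{remark}

\begin{thebibliography}{9}

\bibitem{AS} Sami Assaf and Dominic Searles, \emph{Kohnert polynomials}, arXiv:1711.09498 (2017).

\bibitem{BJS} Billey, Jockusch and Stanley, \emph{Some combinatorial properties of Schubert polynomials}, J. Algebraic Combin. 2 (1993).

\bibitem{EG} Edelman and Greene, \emph{Balanced tableaux}, Adv. Math. 63 (1987).

\bibitem{FS} Fomin and Stanley, 1994.

\bibitem{W} Wachs, J. Combin. Theory Ser. A 40 (1985).

\end{thebibliography}
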